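# A sharp isoperimetric inequality for Fefferman's measure

## 1. The map $(z_1+\tfrac{\varepsilon}{2} z_1^2,\; z_2)$

Let $U$ be the open unit ball in $\mathbb C^2$ and $Z_0=bU$ the unit sphere. Fix $0<\varepsilon<1$ and consider
$$H_\varepsilon(z_1,z_2)=\big(z_1+\tfrac{\varepsilon}{2} z_1^2,\;z_2\big),\qquad f:=\det H_\varepsilon'=1+\varepsilon z_1 .$$
This map is injective on $\bar U$: if $z_1+\frac\varepsilon2z_1^2=z_1'+\frac\varepsilon2z_1'^2$, then $(z_1-z_1')\big(1+\frac\varepsilon2(z_1+z_1')\big)=0$, and the second factor is not zero because $|\frac\varepsilon2(z_1+z_1')|\le\varepsilon<1$. Its determinant does not vanish on $\bar U$, so it is a diffeomorphism of $\bar U$ onto its image.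

We attach two numbers to the image hypersurface $Z=H_\varepsilon(Z_0)$: the enclosed volume, and an area-like quantity (Fefferman's measure, defined in Section 2):
$$\mathcal V(Z)=\int_U|f|^2\,dV,\qquad \mathcal F(Z)=2^{1/3}\int_{Z_0}|f|^{4/3}\,d\eta ,$$
where $\eta$ is euclidean surface measure. We compare them through $\mathcal Q=\mathcal F^{3/2}/\mathcal V$. Let $\sigma$ and $\nu$ be surface measure on $Z_0$ and volume on $U$, normalized to total mass $1$. Since $|Z_0|=2\pi^2$ and $|U|=\pi^2/2$, we have $(2^{1/3}\cdot 2\pi^2)^{3/2}=2^{1/2}\cdot2^{3/2}\pi^3=4\pi^3$, and therefore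
$$\mathcal Q(Z)=8\pi\;\frac{\big(\int_{Z_0}|f|^{4/3}\,d\sigma\big)^{3/2}}{\int_U|f|^2\,d\nu}. \tag{1}$$
For the sphere itself, $f=1$ and $\mathcal Q=8\pi$.

To evaluate (1) for $H_\varepsilon$ we need the moments of $|z_1|^2$. The slice of $U$ over a fixed $z_1$ is a disc of area $\pi(1-|z_1|^2)$, so under $\nu$ the variable $z_1$ has density $\frac2\pi(1-|z_1|^2)$ on the unit disc. For the sphere, consider the thin shell $1<|z_1|^2+|z_2|^2<1+\delta$. Over each $z_1$ with $|z_1|<1$ it has a fiber of area exactly $\pi\delta$; as $\delta\to0$ we see that under $\sigma$ the variable $z_1$ is uniformly distributed in the disc. (The points with $1\le|z_1|^2<1+\delta$ contribute only $O(\delta^2)$.) Hence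
$$\int_{Z_0}|z_1|^{2k}d\sigma=\frac1{k+1},\qquad \int_U|z_1|^{2k}d\nu=2\int_0^1t^k(1-t)\,dt=\frac{2}{(k+1)(k+2)}, \tag{2}$$
and distinct powers of $z_1$ are orthogonal in both cases, by rotation.

The denominator in (1) is $1+\varepsilon^2/3$. For the numerator, write $|f|^{4/3}=|(1+\varepsilon z_1)^{2/3}|^2$ and expand by the binomial series:
$$\int_{Z_0}|f|^{4/3}d\sigma=\sum_{k\ge0}\binom{2/3}{k}^2\frac{\varepsilon^{2k}}{k+1}=1+\tfrac29\varepsilon^2+\tfrac1{243}\varepsilon^4+\cdots .$$
All terms are nonnegative, so the sum is at least $1+\frac29\varepsilon^2$. Since $(1+y)^{3/2}>1+\frac32y$ for $y>0$, the numerator of the fraction in (1) exceeds $1+\frac13\varepsilon^2$. Therefore $\mathcal Q(Z)>8\pi$, but only barely: the $\varepsilon^2$ terms cancel exactly, and expanding one order further gives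
$$\mathcal Q(Z)=8\pi\Big(1+\tfrac{2}{81}\varepsilon^4+O(\varepsilon^6)\Big).$$

Compare a second determinant, $f=(1-az_1)^{-3}$ with $0<a<1$. Then $|f|^{4/3}=|(1-az_1)^{-2}|^2$, and (2) gives
$$\int_{Z_0}|f|^{4/3}d\sigma=\sum_k\frac{(k+1)^2a^{2k}}{k+1}=(1-a^2)^{-2},$$
$$\int_U|f|^2d\nu=\sum_k\binom{k+2}{2}^2\frac{2a^{2k}}{(k+1)(k+2)}=\sum_k\binom{k+2}2a^{2k}=(1-a^2)^{-3}.$$
For this $f$ the right side of (1) is exactly $8\pi$. Up to a constant factor, this $f$ is the Jacobian determinant of an automorphism of the ball (fact (b) in Section 5). With $a=\varepsilon/3$ it agrees with $1+\varepsilon z_1$ to first order in $\varepsilon$.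

It is known that $\mathcal Q(Z)\ge4\pi$ for all images $Z=H(Z_0)$ of the kind considered here. The examples suggest more, and the following question is posed in David E. Barrett and Christopher Hammond, "Remarks on variational problems for Fefferman's measure", arXiv:1109.5882 (2011). Can $4\pi$ be replaced by $8\pi$, with equality exactly when $H$ is an automorphism of the ball followed by a map of constant Jacobian determinant? The answer is yes.

**Theorem A.** Let $H$ be a smooth diffeomorphism of the closed ball $\bar U\subset\mathbb C^2$ onto its image $H(\bar U)\subset\mathbb C^2$ which is biholomorphic from $U$ onto $H(U)$, and let $Z=H(Z_0)$. Then $\mathcal Q(Z)\ge8\pi$, with equality if and only if $H=H_1\circ H_2$ with $H_2\in\mathrm{Aut}(U)$ and $\det H_1'$ constant.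

## 2. Fefferman's measure and its transformation law

We define the measure in $\mathbb C^n$, since we need it later in all dimensions; the main case is $n=2$. Subscripts denote derivatives.

**Definition.** Let $Z\subset\mathbb C^n$ be a smooth strongly pseudoconvex real hypersurface with defining function $\rho$: the Levi form $\sum\rho_{z_j\bar z_k}t_j\bar t_k$ is positive on nonzero vectors $t$ with $\sum\rho_{z_j}t_j=0$. Fefferman's measure is $\mathcal F(Z)=\int_Z\sigma_Z$, where $\sigma_Z$ is the positive $(2n-1)$-form on $Z$ determined by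
$$\sigma_Z\wedge d\rho=2^{2n/(n+1)}M(\rho)^{1/(n+1)}\,\omega_{\mathbb C^n},\qquad M(\rho)=-\det\begin{pmatrix}0&\rho_{z_j}\\ \rho_{\bar z_k}&\rho_{z_j\bar z_k}\end{pmatrix},$$
and $\omega_{\mathbb C^n}$ is the euclidean volume form. For $n=2$ the right side is $2^{4/3}M(\rho)^{1/3}\omega_{\mathbb C^2}$. As a measure, $\sigma_Z$ is $2^{2n/(n+1)}M(\rho)^{1/(n+1)}|\nabla\rho|^{-1}$ times euclidean surface measure.

**Example.** For $n=1$, $M(\rho)=|\rho_z|^2$ and $|\nabla\rho|=2|\rho_z|$, so $\sigma_Z$ is arc length. For the unit sphere in $\mathbb C^n$ take $\rho=|z|^2-1$. On the sphere the determinant is $-|z|^2=-1$, so $M(\rho)=1$, and $|\nabla\rho|=2$. Hence $\sigma_{bB}=2^{2n/(n+1)-1}\eta$, which is $2^{1/3}\eta$ for $n=2$.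

**Independence of $\rho$.** Another defining function is $h\rho$ with $h>0$. On $Z$ we have $(h\rho)_{z_j}=h\rho_{z_j}$ and $(h\rho)_{z_j\bar z_k}=h\rho_{z_j\bar z_k}+h_{z_j}\rho_{\bar z_k}+h_{\bar z_k}\rho_{z_j}$. In the bordered matrix of $h\rho$, subtract $h_{z_j}/h$ times the border column from column $j$, and $h_{\bar z_k}/h$ times the border row from row $k$. The extra terms disappear and $h$ times the bordered matrix of $\rho$ remains. The matrix has size $n+1$, so $M(h\rho)=h^{n+1}M(\rho)$ on $Z$. Both sides of the defining equation are thus multiplied by $h$, and $\sigma_Z$ does not change.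

**Transformation law.** The purpose of this paragraph is to justify the formula for $\mathcal F$ used in Section 1. Let $B$ be the unit ball of $\mathbb C^n$ and let $H$ be a smooth diffeomorphism of $\bar B$ onto its image, biholomorphic in $B$. Then $H(B)$ is a bounded domain with boundary $Z=H(bB)$, a smooth compact hypersurface. Extend $H$ smoothly to a neighborhood of $\bar B$. The components of $\bar\partial H$ and all their derivatives vanish in $B$, hence on $\bar B$ by continuity. Let $\tilde\rho$ be a defining function of $Z$, negative in $H(B)$. Then $\rho=\tilde\rho\circ H$ is a defining function of $bB$, since $dH$ is invertible there. Write $J=H'$, with entries $J_{mj}=\partial H_m/\partial z_j$. On $bB$ every term of the chain rule containing $\bar\partial H$ or its derivatives drops out, so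
$$\rho_{z_j}=\sum_m\tilde\rho_{w_m}J_{mj},\qquad \rho_{\bar z_k}=\sum_l\tilde\rho_{\bar w_l}\overline{J_{lk}},\qquad \rho_{z_j\bar z_k}=\sum_{m,l}\tilde\rho_{w_m\bar w_l}J_{mj}\overline{J_{lk}} .$$
The Levi form of $\tilde\rho$ is therefore carried to that of $\rho$ by $J$, so $Z$ is strongly pseudoconvex because the sphere is. The bordered matrix of $\rho$ is that of $\tilde\rho$ multiplied by $\mathrm{diag}(1,J^*)$ on the left and $\mathrm{diag}(1,J)$ on the right, so on $bB$
$$M(\rho)=|\det H'|^2\,M(\tilde\rho)\circ H .$$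
Here $M(\rho)=h^{n+1}>0$ when $\rho=h\,(|z|^2-1)$, so $M(\tilde\rho)>0$ on $Z$. Pull back the definition of $\sigma_Z$ by $H$. Since the real Jacobian of $H$ is $|\det H'|^2$,
$$H^*\sigma_Z\wedge d\rho=2^{2n/(n+1)}\big(M(\tilde\rho)\circ H\big)^{1/(n+1)}|\det H'|^2\omega=|\det H'|^{2-\frac2{n+1}}\,\sigma_{bB}\wedge d\rho .$$
Therefore
$$H^*\sigma_Z=|\det H'|^{2n/(n+1)}\,\sigma_{bB},\qquad \mathcal F(Z)=\int_{bB}|\det H'|^{2n/(n+1)}\sigma_{bB},\qquad \mathcal V(Z)=\int_B|\det H'|^2dV. \tag{3}$$
For $n=2$ these are the formulas of Section 1. They show at once that $\mathcal Q$ does not change when $H$ is followed by a map of constant nonzero Jacobian determinant: $f$ is multiplied by a constant, and the fraction in (1) is homogeneous of degree $0$ in $f$.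

## 3. Two norms of one holomorphic function

The determinant $f=\det H'$ is smooth and nonvanishing on $\bar U$, and holomorphic in $U$. The ball is simply connected, so we may put $g=f^{2/3}$. By (1), the inequality $\mathcal Q(Z)\ge8\pi$ says precisely
$$\Big(\int_U|g|^3d\nu\Big)^{1/3}\le\Big(\int_{Z_0}|g|^2d\sigma\Big)^{1/2}. \tag{4}$$
In $\mathbb C^n$ the analogous substitution is $g=f^{n/(n+1)}$, and the analogous inequality is $\|g\|_{L^q(B,\nu)}\le\|g\|_{L^2(bB,\sigma)}$ with
$$q=\frac{2(n+1)}n .$$
So an $L^2$ norm on the boundary should dominate a norm with larger exponent inside, with constant $1$.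

## 4. Power series: $q=4$ and $q=3$

The $L^2$ norm on the right invites power series. For $n=1$ this works completely. There $q=4$, and with $g=\sum b_kz^k$ we have $\int_{bB}|g|^2d\sigma=\sum|b_k|^2$ and $\int_B|z|^{2m}d\nu=\frac1{m+1}$. The Cauchy–Schwarz inequality for sums of $m+1$ terms gives
$$\int_B|g|^4d\nu=\sum_m\frac{1}{m+1}\Big|\sum_{j=0}^mb_jb_{m-j}\Big|^2\le\sum_m\sum_{j=0}^m|b_j|^2|b_{m-j}|^2=\Big(\int_{bB}|g|^2d\sigma\Big)^2 .$$

For $n=2$ we would need the coefficients of $g^{q/2}=g^{3/2}$, and these are not a convolution power of the coefficients of $g$. Indeed $q/2=1+\frac1n$ is an integer only for $n=1$. One can try to repair this by writing $g=h^2$, so that (4) becomes $\int|h^3|^2d\nu\le\big(\int|h^2|^2d\sigma\big)^{3/2}$ and only integer powers occur. Suppose for simplicity that $h=\sum b_jz_1^j$ depends on $z_1$ alone, and let $h^2=\sum c_kz_1^k$. By (2) and Cauchy–Schwarz with the weights $\sum_{j\le k}(k-j+1)=\frac{(k+1)(k+2)}2$,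
$$\int_U|h^3|^2d\nu=\sum_k\frac{2}{(k+1)(k+2)}\Big|\sum_{j\le k}b_jc_{k-j}\Big|^2\le\sum_k\sum_{j\le k}|b_j|^2\frac{|c_{k-j}|^2}{k-j+1}=\Big(\sum_j|b_j|^2\Big)\int_{Z_0}|h^2|^2d\sigma .$$
To finish we would need $\sum|b_j|^2\le\big(\sum_k|c_k|^2/(k+1)\big)^{1/2}$. This is the one-dimensional inequality just proved, but with its sides exchanged, and it is false. For $h=1+tz_1$ with $t\neq0$ the square of the left side is $(1+t^2)^2=1+2t^2+t^4$, while the square of the right side is $1+2t^2+\frac13t^4$. The factor $\sum|b_j|^2$ is too large, and the argument stops here.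

## 5. The sphere $S^{2n+1}$ above the ball

What gets past this point is to regard the ball as the shadow of a sphere in one more complex dimension. The inequality (4) then turns into a Sobolev inequality at its critical exponent.

Notation: $B=B_n$ is the unit ball of $\mathbb C^n$, $n\ge1$; $\nu$ is normalized volume on $B$, $\sigma$ normalized surface measure on $S^{2n-1}=bB$, and $s$ normalized surface measure on $S^{2n+1}\subset\mathbb C^{n+1}$. Put $\langle z,a\rangle=\sum z_j\bar a_j$, $\Psi_k=\partial\Psi/\partial z_k$, $\Psi_{\bar l}=\partial\Psi/\partial\bar z_l$, $R\Psi=\sum z_k\Psi_k$, $\bar R\Psi=\sum\bar z_l\Psi_{\bar l}$, $|\partial\Psi|^2=\sum|\Psi_k|^2$. For $\beta>-1$ let $\nu_\beta$ be the probability measure on $B_n$ proportional to $(1-|z|^2)^\beta dV$, so that $\nu_0=\nu$.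

We use three standard facts; see Rudin, *Function Theory in the Unit Ball of $\mathbb C^n$*, §§1.4, 2.2.

**Fact (a).** For integers $N>n$, the projection $\mathbb C^N\to\mathbb C^n$ onto the first $n$ coordinates carries normalized surface measure on $S^{2N-1}$ to $\nu_{N-n-1}$, and normalized volume on $B_N$ to $\nu_{N-n}$. In particular ($N=n+1$) the image of $s$ under $\zeta\mapsto(\zeta_1,\dots,\zeta_n)$ is $\nu$.

The proof is the shell computation of Section 1. Put $m=N-n$ and let $c_m$ be the volume of $B_m$. Over $|z|<1$ the shell $1<|z|^2+|w|^2<1+\delta$ has fiber volume $c_m\big[(1+\delta-|z|^2)^m-(1-|z|^2)^m\big]=mc_m\delta\big((1-|z|^2)^{m-1}+O(\delta)\big)$ uniformly. Over $1\le|z|^2<1+\delta$ the fibers have volume at most $c_m\delta^m\le c_m\delta$ (for $\delta<1$) and the base has volume $O(\delta)$. Normalize and let $\delta\to0$. For the ball the fiber volume is $c_m(1-|z|^2)^m$.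

**Fact (b).** Every automorphism of $B$ is $V\circ\varphi_a$ with $V$ unitary, $a\in B$, and $\varphi_a$ an involution smooth on $\bar B$ with
$$|\det\varphi_a'(z)|=\Big(\frac{1-|a|^2}{|1-\langle z,a\rangle|^2}\Big)^{(n+1)/2}.$$
Hence $\det\varphi_a'\cdot(1-\langle z,a\rangle)^{n+1}$ is holomorphic of constant modulus, so it is constant. For $n=1$, $\varphi_a(z)=(a-z)/(1-\bar az)$ and $\varphi_a'=-(1-|a|^2)(1-\bar az)^{-2}$.

**Fact (c).** For $a\in B$,
$$\int_{S^{2n-1}}|1-\langle z,a\rangle|^{-2n}d\sigma=(1-|a|^2)^{-n},\qquad \int_B|1-\langle z,a\rangle|^{-2(n+1)}d\nu=(1-|a|^2)^{-(n+1)}.$$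
Indeed, apply the reproducing formula of the Szegő kernel $(1-\langle a,z\rangle)^{-n}$ to $k(z)=(1-\langle z,a\rangle)^{-n}$ and evaluate at $a$; for the second formula use the Bergman kernel $(1-\langle a,z\rangle)^{-(n+1)}$ in the same way. For $n=2$ and $a$ on an axis we verified both by hand in Section 1.

**Definition.** On $S^{2n+1}$ let
$$T_j=\partial_{\zeta_j}-\bar\zeta_j\sum_{k=1}^{n+1}\zeta_k\partial_{\zeta_k}\quad(1\le j\le n+1),$$
and let $\bar T_j$ be the conjugate operators. On the sphere $T_j|\zeta|^2=\bar\zeta_j-\bar\zeta_j|\zeta|^2=0$, so these operators are tangential and act on functions defined only on the sphere. Let $S^1(S^{2n+1})$ be the Hilbert space completion of $C^\infty(S^{2n+1})$ in the norm whose square is the right side of (JL) below.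

**Example.** $T_j\zeta_1=\delta_{j1}-\bar\zeta_j\zeta_1$, so $\sum_j|T_j\zeta_1|^2=1-2|\zeta_1|^2+|\zeta_1|^2=1-|\zeta_1|^2$, and $\bar T_j\zeta_1=0$.

The space $S^1$ embeds continuously and injectively in $L^2$: if smooth $u_i\to0$ in $L^2$ and $T_ju_i\to v$ in $L^2$, then integrating against smooth functions and moving $T_j$ to its adjoint gives $v=0$, and similarly for $\bar T_j$. So we may speak of elements of $S^1$ as functions.

**Theorem (Jerison–Lee,** J. Amer. Math. Soc. 1 (1988), 1–13; in the form below, with all cases of equality in $S^1$, see Frank–Lieb, Ann. of Math. 176 (2012), 349–381**).** Let $q=2(n+1)/n$. For $u\in S^1(S^{2n+1})$,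
$$\Big(\int|u|^q\,ds\Big)^{2/q}\le\int\Big(|u|^2+\frac2{n^2}\sum_{j=1}^{n+1}\big(|T_ju|^2+|\bar T_ju|^2\big)\Big)ds. \tag{JL}$$
For $u\not\equiv0$, equality holds if and only if $u(\zeta)=c\,|1-\langle\zeta,\xi\rangle|^{-n}$ with $c\in\mathbb C\setminus\{0\}$, $\xi\in\mathbb C^{n+1}$, $|\xi|<1$.

We use this theorem as a black box. In Frank–Lieb's notation it reads $\mathcal E[u]\ge\frac{n^2}4|S^{2n+1}|^{1/(n+1)}\|u\|_q^2$ for unnormalized measure, with $\mathcal E[u]=\frac12\int\big(\sum_j(|T_ju|^2+|\bar T_ju|^2)+\frac{n^2}2|u|^2\big)$. For constant $u$ both sides of (JL) agree. The exponent $q$ is exactly that of Section 3; for $n=2$ it is $3$, on $S^5\subset\mathbb C^3$.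

Now lift functions from the ball. For $W$ on $\bar B$ put $\widetilde W(\zeta)=W(\zeta_1,\dots,\zeta_n)$ on $S^{2n+1}$. Fact (a) gives $\int|\widetilde W|^qds=\int_B|W|^qd\nu$, which is the left side of (4) when $W=|g|$ and $n=2$. What remains is to compare the right side of (JL), an integral involving derivatives inside $B$, with an integral over $bB$ without derivatives.

**Energy of a lifted function.** For real $W\in C^1(\bar B)$ we have, with $W_{n+1}=0$, $T_j\widetilde W=W_j-\bar\zeta_jRW$. Summing over $j$ and using $|\zeta|=1$ and $\sum_j\zeta_jW_j=RW$,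
$$\sum_j|T_j\widetilde W|^2=|\partial W|^2-2\,\mathrm{Re}\big(RW\,\overline{RW}\big)+|RW|^2=|\partial W|^2-|RW|^2 .$$
Since $W$ is real, $\bar T_j\widetilde W=\overline{T_j\widetilde W}$, so the conjugate operators contribute the same. By fact (a), the right side of (JL) for $u=\widetilde W$ equals
$$E[W]=\int_B\Big(W^2+\frac4{n^2}\big(|\partial W|^2-|RW|^2\big)\Big)d\nu. \tag{5}$$
The function $\widetilde W$ does lie in $S^1$: the dilates $W(rz)$ are $C^1$ near $\bar B$ and converge to $W$ in $C^1(\bar B)$ as $r\uparrow1$; mollifying them gives smooth functions converging to $W$ in $C^1(\bar B)$, whose lifts converge in the norm of $S^1$.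

## 6. The identity $\int_B L\Psi\,d\nu=n^2\big(\int_{bB}\Psi\,d\sigma-\int_B\Psi\,d\nu\big)$

This section produces the bridge between the ball and its boundary.

**Lemma 1.** Let $\Psi\in C^2(\bar B)$ and $L\Psi=\sum_{k,l}(\delta_{kl}-z_k\bar z_l)\Psi_{k\bar l}$. Then
$$\int_BL\Psi\,d\nu=n^2\Big(\int_{S^{2n-1}}\Psi\,d\sigma-\int_B\Psi\,d\nu\Big).$$

*Proof.* **Step 1: remove one derivative.** We find a vector field with no boundary flux whose divergence contains $L\Psi$. Let $Y_k=\Psi_{\bar k}-z_k\bar R\Psi$, which is in $C^1(\bar B)$. Then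
$$\sum_k\partial_kY_k=\sum_k\Psi_{k\bar k}-n\bar R\Psi-\sum_{k,l}z_k\bar z_l\Psi_{k\bar l}=L\Psi-n\bar R\Psi .$$
Since $\partial_k=\frac12(\partial_{x_k}-i\partial_{y_k})$ and the outer normal at $z\in bB$ is $z$, the divergence theorem reads $\int_B\sum\partial_kY_k\,dV=\frac12\int_{bB}\sum\bar z_kY_k\,d\eta$. On $bB$ we have $\sum\bar z_kY_k=(1-|z|^2)\bar R\Psi=0$. Hence $\int_BL\Psi\,d\nu=n\int_B\bar R\Psi\,d\nu$.

**Step 2: remove the other derivative.** We have $\bar R\Psi=\sum_l\partial_{\bar l}(\bar z_l\Psi)-n\Psi$, and the conjugate divergence theorem gives $\int_B\sum_l\partial_{\bar l}(\bar z_l\Psi)\,dV=\frac12\int_{bB}|z|^2\Psi\,d\eta=\frac12\int_{bB}\Psi\,d\eta$. Dividing by $|B|$ and using $|bB|=2n|B|$,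
$$\int_B\bar R\Psi\,d\nu=n\int_{S^{2n-1}}\Psi\,d\sigma-n\int_B\Psi\,d\nu .$$
Multiply by $n$. $\square$

**Example.** For $\Psi=|z_1|^2$, $L\Psi=1-|z_1|^2$. Since $\int_B|z_1|^2d\nu=\frac1{n+1}$ and $\int_{bB}|z_1|^2d\sigma=\frac1n$, the two sides are $1-\frac1{n+1}=\frac n{n+1}$ and $n^2\big(\frac1n-\frac1{n+1}\big)=\frac n{n+1}$.

**Which function to lift: $g$ or $|g|$.** The obvious choice in (JL) is $u=\tilde g$, the holomorphic function itself. Say $g$ is holomorphic in $B$ and in $C^2(\bar B)$. Then $\bar T_j\tilde g=0$, and as before $\sum|T_j\tilde g|^2=|\partial g|^2-|Rg|^2$, which equals $L(|g|^2)$. By Lemma 1 the right side of (JL) is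
$$\int_B|g|^2d\nu+\frac2{n^2}\int_BL(|g|^2)\,d\nu=2\int_{bB}|g|^2d\sigma-\int_B|g|^2d\nu .$$
This is too large: for nonconstant $g$ we have $L(|g|^2)\ge(1-|z|^2)|\partial g|^2\ge0$, and this is not identically zero, so by Lemma 1 $\int_B|g|^2d\nu<\int_{bB}|g|^2d\sigma$, and the bound exceeds the desired $\int_{bB}|g|^2d\sigma$.

Suppose instead that $g$ has no zeros on $\bar B$ and take $W=|g|$. Then $W_k=g_k\bar g/(2|g|)$, so $|\partial W|^2-|RW|^2=\frac14\big(|\partial g|^2-|Rg|^2\big)$. Now $T_j$ and $\bar T_j$ each contribute a quarter, in total one half of what $\tilde g$ had, while the $L^q$ norm is the same. By (5) and Lemma 1,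
$$E[|g|]=\int_B|g|^2d\nu+\frac1{n^2}\int_BL(|g|^2)\,d\nu=\int_{bB}|g|^2d\sigma$$
exactly. So (JL) applied to $\zeta\mapsto|g(\zeta_1,\dots,\zeta_n)|$ is (4). It pays to write $|g|^2=e^\psi$, because then holomorphy of $g$ can be relaxed to plurisubharmonicity of $\psi$; we shall need this to allow zeros in Section 9.

## 7. From plurisubharmonic exponents to the boundary

Recall that a real $C^2$ function $\psi$ is plurisubharmonic if the hermitian matrix $(\psi_{k\bar l})$ is positive semidefinite, and pluriharmonic if this matrix vanishes. For example $\log|f|$ is pluriharmonic for $f$ holomorphic without zeros, and $\log(|f|^2+\epsilon)$ is plurisubharmonic for every holomorphic $f$ and $\epsilon>0$.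

**Lemma 2.** Let $\psi\in C^2(\bar B)$ be real and plurisubharmonic in $B$. Put $\Psi=e^\psi$ and $W=e^{\psi/2}$. Then $E[W]\le\int_{S^{2n-1}}e^\psi d\sigma$, with equality if $\psi$ is pluriharmonic. Consequently
$$\Big(\int_Be^{\frac{n+1}n\psi}d\nu\Big)^{\frac n{n+1}}\le\int_{S^{2n-1}}e^\psi d\sigma, \tag{6}$$
with equality if and only if $\psi=C-2n\log|1-\langle z,a\rangle|$ for some $C\in\mathbb R$, $a\in B$.

*Proof.* **Step 1: bound the gradient terms by $L\Psi$.** Since $W_k=\frac12e^{\psi/2}\psi_k$,
$$4\big(|\partial W|^2-|RW|^2\big)=e^\psi\big(|\partial\psi|^2-|R\psi|^2\big).$$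
On the other hand $\Psi_{k\bar l}=e^\psi(\psi_{k\bar l}+\psi_k\psi_{\bar l})$. As $\psi$ is real, $\psi_{\bar l}=\overline{\psi_l}$, so $\sum(\delta_{kl}-z_k\bar z_l)\psi_k\psi_{\bar l}=|\partial\psi|^2-|R\psi|^2$ and
$$L\Psi=e^\psi\big(L\psi+|\partial\psi|^2-|R\psi|^2\big).$$
Now $P=(\delta_{kl}-z_k\bar z_l)$ and $A=(\psi_{k\bar l})$ are hermitian and positive semidefinite on $\bar B$ (for $A$ on $bB$ by continuity), so $L\psi=\sum P_{kl}A_{kl}=\mathrm{tr}(PA^{T})\ge0$, and $L\psi=0$ if $\psi$ is pluriharmonic. Hence $4(|\partial W|^2-|RW|^2)\le L\Psi$, with equality in the pluriharmonic case.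

**Step 2: pass to the boundary.** Here $W^2=\Psi$. By (5), Step 1 and Lemma 1,
$$E[W]\le\int_B\Psi\,d\nu+\frac1{n^2}\int_BL\Psi\,d\nu=\int_{S^{2n-1}}\Psi\,d\sigma ,$$
with equality if $\psi$ is pluriharmonic.

**Step 3: apply the Sobolev inequality.** By (JL) for $\widetilde W$, $\big(\int_BW^qd\nu\big)^{2/q}\le E[W]$. Since $W^q=e^{\frac{n+1}n\psi}$ and $\frac2q=\frac n{n+1}$, this together with Step 2 is (6).

**Step 4: find the cases of equality.** If equality holds in (6), it holds in (JL) for $\widetilde W$, so $\widetilde W(\zeta)=c\,|1-\langle\zeta,\xi\rangle|^{-n}$ with $|\xi|<1$; $c>0$ because $\widetilde W>0$, and the identity holds everywhere because both sides are continuous. Write $\xi=(a,\xi_{n+1})$ and $\zeta=(z,\zeta_{n+1})$. We must show $\xi_{n+1}=0$. The left side does not depend on $\zeta_{n+1}$ for given $z$, so it is invariant under $\zeta_{n+1}\mapsto e^{it}\zeta_{n+1}$. Hence $|A-\bar\xi_{n+1}\zeta_{n+1}e^{it}|$ is constant in $t$, where $A=1-\langle z,a\rangle$. Its square is $|A|^2+|\bar\xi_{n+1}\zeta_{n+1}|^2-2\,\mathrm{Re}(\bar A\,\bar\xi_{n+1}\zeta_{n+1}e^{it})$,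 so $A\,\bar\xi_{n+1}\zeta_{n+1}=0$. Since $|\langle z,a\rangle|\le|a|<1$ we have $A\ne0$; choosing $\zeta$ with $\zeta_{n+1}\ne0$ gives $\xi_{n+1}=0$. Thus $|a|<1$, $W=c\,|1-\langle z,a\rangle|^{-n}$, and $\psi=2\log W$ has the stated form with $C=2\log c$.

Conversely, let $\psi=C-2n\log|1-\langle z,a\rangle|$. By fact (c) the right side of (6) is $e^C(1-|a|^2)^{-n}$, and the left side is $\big(e^{\frac{n+1}nC}(1-|a|^2)^{-(n+1)}\big)^{\frac n{n+1}}=e^C(1-|a|^2)^{-n}$. $\square$

**Remark.** Lemma 2 is itself an extension of the inequality behind Theorem A: (6) holds, with the same extremals, when $\log|\det H'|$ (suitably scaled) is replaced by any plurisubharmonic function in $C^2(\bar B_n)$.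

## 8. Proof of Theorem A

**Step 1: check that Lemma 2 applies.** Here $n=2$. Let $f=\det H'$; it is smooth on $\bar U$ and holomorphic in $U$. The real Jacobian of $H$ is $|f|^2$ (on $bU$ by continuity), and it vanishes nowhere on $\bar U$ because $H$ is a diffeomorphism of $\bar U$ onto its image. So
$$\psi:=\tfrac43\log|f|$$
is smooth on $\bar U$ and pluriharmonic in $U$.

**Step 2: the inequality.** We have $e^\psi=|f|^{4/3}$ and $e^{\frac32\psi}=|f|^2$, so (6), raised to the power $\frac32$, gives
$$\int_U|f|^2d\nu\le\Big(\int_{Z_0}|f|^{4/3}d\sigma\Big)^{3/2}. \tag{7}$$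
By (1), this is $\mathcal Q(Z)\ge8\pi$.

**Step 3: equality forces the form of $H$.** If $\mathcal Q(Z)=8\pi$, equality holds in (7), hence in (6). By Lemma 2, $\frac43\log|f|=C-4\log|1-\langle z,a\rangle|$, that is, $|f|=c\,|1-\langle z,a\rangle|^{-3}$ with $c>0$. Then $f\cdot(1-\langle z,a\rangle)^3$ is holomorphic with constant modulus, hence constant, and fact (b) gives $f=\gamma\det\varphi_a'$ with a constant $\gamma$. Put $H_2=\varphi_a$ and $H_1=H\circ\varphi_a^{-1}$. Then $H=H_1\circ H_2$, and the chain rule $f=(\det H_1'\circ\varphi_a)\det\varphi_a'$ gives $\det H_1'\equiv\gamma$.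

**Step 4: maps of this form give equality.** Let $H=H_1\circ H_2$ with $\det H_1'\equiv\gamma$ and $H_2=V\circ\varphi_a$. Then $f=\gamma\det H_2'$, so by fact (b) $|f|=c\,|1-\langle z,a\rangle|^{-3}$ with $c>0$. By fact (c), $\int_U|f|^2d\nu=c^2(1-|a|^2)^{-3}$ and $\int_{Z_0}|f|^{4/3}d\sigma=c^{4/3}(1-|a|^2)^{-2}$. Both sides of (7) equal $c^2(1-|a|^2)^{-3}$, so $\mathcal Q(Z)=8\pi$. $\square$

The constant $8\pi$ is attained by $H=\mathrm{id}$, so it is optimal. This answers the question: yes, including the description of equality.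

## 9. Hardy spaces: all dimensions, all exponents, zeros allowed

For $0<p<\infty$ and $f$ holomorphic in $B_n$ let $\|f\|_{H^p(B_n)}^p=\sup_{r<1}\int_{S^{2n-1}}|f(rz)|^pd\sigma$. Since $|f|^p$ is subharmonic, these means increase with $r$; if $f$ is continuous on $\bar B_n$, the supremum is $\int_{S^{2n-1}}|f|^pd\sigma$.

**Theorem B.** For $n\ge1$, $0<p<\infty$ and $f\in H^p(B_n)$,
$$\Big(\int_{B_n}|f|^{p(n+1)/n}d\nu\Big)^{\frac n{n+1}}\le\|f\|_{H^p(B_n)}^p. \tag{8}$$
For $f\not\equiv0$, equality holds if and only if $f=c(1-\langle z,a\rangle)^{-2n/p}$ with $c\ne0$, $a\in B_n$.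

Two things prevent a direct use of Lemma 2: $f$ may have zeros, and it need not extend to $\bar B$. We approximate, and we must do so without losing the equality case. For the inequality alone, Fatou's lemma would be enough; for equality we need to know that the limit function itself satisfies the energy bound.

*Proof.* Let $f\not\equiv0$ and $W=|f|^{p/2}$.

**Step 1: regularize.** For $r<1$, $\epsilon>0$ let $f_r(z)=f(rz)$ and $\psi=\frac p2\log(|f_r|^2+\epsilon)$, which is smooth on $\bar B$ and plurisubharmonic. As $\epsilon\to0$,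
$$\int_{S^{2n-1}}(|f_r|^2+\epsilon)^{p/2}d\sigma\to\int_{S^{2n-1}}|f_r|^pd\sigma\le\|f\|_{H^p}^p ,$$
by uniform convergence. So we can choose $r_i\uparrow1$ and $\epsilon_i\downarrow0$ such that $W_i=(|f_{r_i}|^2+\epsilon_i)^{p/4}=e^{\psi_i/2}$ satisfies, by (JL) and Lemma 2,
$$\|W_i\|_{L^q(\nu)}^2\le E[W_i]\le\|f\|_{H^p}^p+\tfrac1i. \tag{9}$$

**Step 2: identify a weak limit.** By (9), $\widetilde W_i$ is bounded in $S^1(S^{2n+1})$ and in $L^q$. At every $\zeta$ with $\zeta_{n+1}\ne0$, hence almost everywhere, $\widetilde W_i\to\widetilde W$. By Fatou, $\widetilde W\in L^q$. Boundedness in $L^q$ and almost everywhere convergence give $\widetilde W_i\rightharpoonup\widetilde W$ weakly in $L^q$: against a bounded test function, convergence is uniform off a set of small measure (Egorov), and on that set Hölder's inequality makes the contribution small; bounded functions are dense in the dual space $L^{q'}$. Since $q>2$ and $s$ is finite, $L^2\subset L^{q'}$, so the convergence is also weak in $L^2$. Pass to a subsequence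 that converges weakly in the Hilbert space $S^1$. The inclusion $S^1\to L^2$ is continuous, hence weakly continuous, and it is injective, so the limit in $S^1$ must be $\widetilde W$. In particular $\widetilde W\in S^1$.

**Step 3: conclude the inequality.** Write $E[W]$ for the right side of (JL) at $u=\widetilde W$, which is the square of its $S^1$ norm. The norm is weakly lower semicontinuous, so (9) gives $E[W]\le\|f\|_{H^p}^p$. By (JL),
$$\|W\|_{L^q(\nu)}^2\le E[W]\le\|f\|_{H^p}^p .$$
Since $W^q=|f|^{p(n+1)/n}$ and $\frac2q=\frac n{n+1}$, this is (8).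

**Step 4: equality.** Equality in (8) forces equality in (JL) for $\widetilde W\not\equiv0$. So $\widetilde W=c'|1-\langle\zeta,\xi\rangle|^{-n}$ almost everywhere, with $c'>0$. Where $\zeta_{n+1}\ne0$ both sides are continuous, so they agree at all such $\zeta$; rotating $\zeta_{n+1}$ as in Step 4 of Lemma 2 gives $\xi=(a,0)$. Thus $|f|^{p/2}=c'|1-\langle z,a\rangle|^{-n}$ on $B$. Now $f\cdot(1-\langle z,a\rangle)^{2n/p}$, with the principal branch, is holomorphic of constant modulus, so it is a constant $c\ne0$.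

Conversely, let $f=c(1-\langle z,a\rangle)^{-2n/p}$. It is continuous on $\bar B$, so fact (c) gives $\|f\|_{H^p}^p=|c|^p(1-|a|^2)^{-n}$, and $\int_B|f|^{p(n+1)/n}d\nu=|c|^{p(n+1)/n}(1-|a|^2)^{-(n+1)}$. Raising the latter to the power $\frac n{n+1}$ gives the same value. $\square$

## 10. The isoperimetric inequality in $\mathbb C^n$

**Corollary C.** Let $H:B_n\to\mathbb C^n$ be holomorphic with $\det H'\in H^{2n/(n+1)}(B_n)$; neither injectivity nor boundary smoothness is required. Then
$$\int_{B_n}|\det H'|^2d\nu\le\Big(\|\det H'\|_{H^{2n/(n+1)}}^{2n/(n+1)}\Big)^{\frac{n+1}n}. \tag{10}$$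
If $\det H'\not\equiv0$, equality holds if and only if $H=H_1\circ H_2$ with $H_2\in\mathrm{Aut}(B_n)$ and $\det H_1'$ constant.

In particular, suppose $H$ is a smooth diffeomorphism of $\bar B_n$ onto its image, biholomorphic inside, and $Z=H(bB_n)$. Then, with Fefferman's measure in $\mathbb C^n$ as in Section 2,
$$\frac{\mathcal F(Z)^{(n+1)/n}}{\mathcal V(Z)}\ge\frac{\mathcal F(bB_n)^{(n+1)/n}}{\mathcal V(bB_n)}, \tag{11}$$
with the same equality cases.

*Proof.* **Step 1: the inequality (10).** Take $p=\frac{2n}{n+1}$ and $f=\det H'$ in Theorem B. Then $p\frac{n+1}n=2$, and (8) raised to the power $\frac{n+1}n$ is (10).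

**Step 2: equality in (10).** Here $\frac{2n}p=n+1$, so for $f\not\equiv0$ equality means $f=c(1-\langle z,a\rangle)^{-(n+1)}$ with $c\ne0$, $a\in B_n$. If this holds, fact (b) gives $f=\gamma\det\varphi_a'$ with constant $\gamma$, and $H=H_1\circ\varphi_a$ with $H_1=H\circ\varphi_a^{-1}$ and, by the chain rule, $\det H_1'\equiv\gamma$. Conversely, if $H=H_1\circ H_2$ with $H_2=V\circ\varphi_a$ and $\det H_1'\equiv\gamma$, then $f=\gamma\det V\det\varphi_a'$ is a constant multiple of $(1-\langle z,a\rangle)^{-(n+1)}$, and the constant is not zero because $f\not\equiv0$.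

**Step 3: translate to Fefferman's measure.** In the smooth case $f=\det H'$ is continuous on $\bar B_n$, so $\|f\|_{H^p}^p=\int_{bB_n}|f|^pd\sigma$. By Section 2, $\sigma_{bB_n}$ is a constant multiple of surface measure, so (3) gives
$$\mathcal F(Z)=\mathcal F(bB_n)\int_{bB_n}|f|^{2n/(n+1)}d\sigma,\qquad\mathcal V(Z)=\mathcal V(bB_n)\int_{B_n}|f|^2d\nu .$$
Hence (11) is equivalent to (10), and equality holds in both or in neither. $\square$

## 11. A contractive chain of weighted Bergman spaces

Theorem B holds in every dimension, so it can be applied to functions on $B_N$ that depend on the first $n$ variables only. Fact (a) turns the measures upstairs into weighted measures on $B_n$.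

**Corollary D.** For every integer $N>n$, every $0<p<\infty$ and every holomorphic $f$ on $B_n$ with $f\in L^p(\nu_{N-n-1})$,
$$\Big(\int_{B_n}|f|^{p(N+1)/N}d\nu_{N-n}\Big)^{\frac N{N+1}}\le\int_{B_n}|f|^pd\nu_{N-n-1}. \tag{12}$$
For $f\not\equiv0$, equality holds if and only if $f=c(1-\langle z,a\rangle)^{-2N/p}$ with $c\ne0$, $a\in B_n$. Combined with Theorem B, for $f\in H^p(B_n)$,
$$\|f\|_{H^p}\ge\|f\|_{L^{p(n+1)/n}(\nu_0)}\ge\|f\|_{L^{p(n+2)/n}(\nu_1)}\ge\cdots\ge\|f\|_{L^{p(n+k)/n}(\nu_{k-1})}\ge\cdots$$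

*Proof.* **Step 1: compute the norms upstairs.** Let $F(z,z')=f(z)$ on $B_N$. By fact (a), $\int_{B_N}|F|^{p(N+1)/N}d\nu$ (with $\nu$ normalized volume on $B_N$) equals $\int_{B_n}|f|^{p(N+1)/N}d\nu_{N-n}$, and
$$\|F\|_{H^p(B_N)}^p=\sup_{r<1}\int_{B_n}|f(rz)|^pd\nu_{N-n-1}(z)=\int_{B_n}|f|^pd\nu_{N-n-1}.$$
For the last equality, write the integral in polar coordinates. On each sphere $|z|=t<1$ the mean of $|f(rz)|^p$ increases with $r$, and by continuity it tends to the mean of $|f|^p$ as $r\uparrow1$; apply monotone convergence. So $F\in H^p(B_N)$, and (8) in dimension $N$ is (12).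

**Step 2: equality.** By Theorem B, for $f\not\equiv0$ equality holds if and only if $F=c(1-\langle\cdot,b\rangle)^{-2N/p}$ with $c\ne0$, $b\in B_N$. The derivative of this function in a variable $z'_j$ is a nowhere vanishing function times $\bar b_j'$, where $b_j'$ is the corresponding coordinate of $b$. So it is independent of $z'$ if and only if $b=(a,0)$, and then $f=c(1-\langle z,a\rangle)^{-2N/p}$. Conversely, for such $f$ the function $F$ has the extremal form with $b=(a,0)$.

**Step 3: the chain.** The first inequality is (8) raised to the power $\frac1p$. For $k\ge1$ apply (12) with $N=n+k$ and with $P=p\frac{n+k}n$ in place of $p$. Then $P\frac{N+1}N=p\frac{n+k+1}n$, the measures are $\nu_k$ on the left and $\nu_{k-1}$ on the right, and the power $\frac1P$ of (12) reads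
$$\|f\|_{L^{p(n+k+1)/n}(\nu_k)}\le\|f\|_{L^{p(n+k)/n}(\nu_{k-1})}.$$
The right side is finite by the preceding inequality in the chain, so the hypothesis of (12) is satisfied at each stage. $\square$
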